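# Topological entropy, algebraic entropy and Pontryagin duality on locally compact abelian groups

All groups here are abelian and written additively. For a locally compact abelian (LCA) group $G$, let $\widehat G$ be its Pontryagin dual, the group of continuous characters $\chi:G\to\{z\in\mathbb C:|z|=1\}$ with the compact-open topology. It is also written additively, so $(\chi+\chi')(x)=\chi(x)\chi'(x)$ and $(-\chi)(x)=\overline{\chi(x)}$. A continuous endomorphism $\phi$ of $G$ has a dual endomorphism $\widehat\phi$ of $\widehat G$, given by $\widehat\phi(\chi)=\chi\circ\phi$. It is continuous, and $\widehat{\phi^i}=\widehat\phi^{\,i}$. Let $\mathcal N(G)$ be the family of compact neighborhoods of $0$ in $G$. The category of LCA groups and continuous homomorphisms is written $\mathbf{LCA}$.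

## 1. Totally disconnected groups: annihilators turn intersections into sums

An endomorphism can be measured in two ways. We can ask how fast a small neighborhood shrinks when we keep only the points whose orbit stays in it for $n$ steps, or how fast a large compact set grows when we add up its first $n$ images. Let $\mu$ be a Haar measure on $G$.

**Definition (topological entropy).** For $U\in\mathcal N(G)$ and $n\ge1$ let $C_n(\phi,U)=U\cap\phi^{-1}(U)\cap\dots\cap\phi^{-n+1}(U)$, and put
$$H_{top}(\phi,U)=\limsup_{n\to\infty}\frac{-\log\mu(C_n(\phi,U))}{n},\qquad h_{top}(\phi)=\sup_{U\in\mathcal N(G)}H_{top}(\phi,U).$$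

**Definition (algebraic entropy).** For $U\in\mathcal N(G)$ and $n\ge1$ let $T_n(\phi,U)=U+\phi(U)+\dots+\phi^{n-1}(U)$, and put
$$H_{alg}(\phi,U)=\limsup_{n\to\infty}\frac{\log\mu(T_n(\phi,U))}{n},\qquad h_{alg}(\phi)=\sup_{U\in\mathcal N(G)}H_{alg}(\phi,U).$$

Rescaling $\mu$ adds a constant to the logarithm, which disappears after division by $n$, so neither entropy depends on the choice of $\mu$. If $V\subseteq U$, then $C_n(\phi,V)\subseteq C_n(\phi,U)$ and $T_n(\phi,V)\subseteq T_n(\phi,U)$. Hence $H_{top}(\phi,\cdot)$ increases when $U$ shrinks, and $H_{alg}(\phi,\cdot)$ increases when $U$ grows. The first supremum may therefore be taken over any family of arbitrarily small $U$, and the second over any family of arbitrarily large ones.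

**Example.** Let $G=\mathbb Q_p$ and $\phi(x)=x/p$. For $U=p^k\mathbb Z_p$ we have $\phi^{-i}(U)=p^{k+i}\mathbb Z_p$, so $C_n(\phi,U)=p^{k+n-1}\mathbb Z_p$ has measure $p^{-(k+n-1)}$ (if $\mu(\mathbb Z_p)=1$), and $h_{top}(\phi)=\log p$. Identify $\widehat{\mathbb Q_p}$ with $\mathbb Q_p$ through $\chi_y(x)=e^{2\pi i\{xy\}}$, where $\{\cdot\}$ is the $p$-adic fractional part. Then $\widehat\phi$ is again multiplication by $1/p$. For $K=p^{-k}\mathbb Z_p$ we get $T_n(\widehat\phi,K)=p^{-k-n+1}\mathbb Z_p$, of measure $p^{k+n-1}$, and $h_{alg}(\widehat\phi)=\log p$. Here $\mu(C_n)$ and $\nu(T_n)$ are exact inverses of each other.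

That is no accident. Fix $\mu$ on $G$ and let $\nu$ be the dual Haar measure on $\widehat G$, the one for which Plancherel's formula and Fourier inversion hold with constant $1$. For a subset $A$ of $G$ let $A^\perp=\{\chi\in\widehat G:\chi(x)=1\text{ for all }x\in A\}$, and define $B^\perp\subseteq G$ for $B\subseteq\widehat G$ in the same way. Duality gives $A^{\perp\perp}=A$ for closed subgroups, on both sides.

**Proposition 1.** If $G$ is a totally disconnected LCA group, then $h_{top}(\phi)=h_{alg}(\widehat\phi)$ for every continuous endomorphism $\phi$ of $G$.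

*Proof.* We use one elementary remark: the only subgroup of the circle contained in $\{|z-1|<1\}$ is trivial. Indeed, if $z=e^{i\theta}\ne1$ with $|\theta|<\pi/3$, then repeated doubling brings $2^k|\theta|$ into $[\pi/3,2\pi/3)$ for some $k$, and then $|z^{2^k}-1|\ge1$.

**Step 1: compact open subgroups correspond.** Let $U$ be a compact open subgroup of $G$. Then $U^\perp$ is compact, being the dual of the discrete group $G/U$. It is also open, since by the remark $U^\perp=\{\chi:|\chi(x)-1|<1\text{ for all }x\in U\}$, which is open in the compact-open topology. The Fourier transform of $1_U$ is $\mu(U)1_{U^\perp}$, so Plancherel gives $\mu(U)=\mu(U)^2\nu(U^\perp)$, that is,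
$$\mu(U)\,\nu(U^\perp)=1.\tag{1}$$

**Step 2: $T_n$ is the annihilator of $C_n$.** Let $K=U^\perp$. A point $x$ is annihilated by $\widehat\phi^{\,i}(U^\perp)$ if and only if $\chi(\phi^i(x))=1$ for all $\chi\in U^\perp$, that is, if and only if $\phi^i(x)\in U^{\perp\perp}=U$. So $\widehat\phi^{\,i}(U^\perp)^\perp=\phi^{-i}(U)$. The set $T_n(\widehat\phi,U^\perp)$ is a finite sum of compact subgroups, hence a compact and therefore closed subgroup. Its annihilator is the intersection of the annihilators of its summands, which is $C_n(\phi,U)$. Taking annihilators once more gives $T_n(\widehat\phi,U^\perp)=C_n(\phi,U)^\perp$. As $C_n(\phi,U)$ is itself a compact open subgroup, (1) applied to it yields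
$$\mu(C_n(\phi,U))\;\nu(T_n(\widehat\phi,U^\perp))=1\qquad(n\ge1).\tag{2}$$
Hence $H_{top}(\phi,U)=H_{alg}(\widehat\phi,U^\perp)$.

**Step 3: these sets suffice.** By van Dantzig's theorem, the compact open subgroups form a base of neighborhoods of $0$ in $G$, so $h_{top}(\phi)$ is the supremum of $H_{top}(\phi,U)$ over such $U$. On the other side, let $K\in\mathcal N(\widehat G)$. Evaluation $(x,\chi)\mapsto\chi(x)$ is continuous and $K$ is compact, so $|\chi(x)-1|<1$ for all $\chi\in K$ and all $x$ in some neighborhood of $0$. That neighborhood contains a compact open subgroup $U$. For $\chi\in K$ the subgroup $\chi(U)$ lies in $\{|z-1|<1\}$, so it is trivial. Thus $K\subseteq U^\perp$, and $h_{alg}(\widehat\phi)$ is the supremum of $H_{alg}(\widehat\phi,U^\perp)$. $\square$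

In the language of Dikranjan and Giordano Bruno, "Entropy on normed semigroups (Towards a unifying approach to entropy)", arXiv:1808.03858 (2018), from which our question comes, this is a *Bridge Theorem*. Given entropies $h_1,h_2$ on the endomorphisms of two categories and a functor $\varepsilon$ from the first category to the second, the pair $(h_1,h_2)$ satisfies $BT_\varepsilon$ if $h_2(\varepsilon(\phi))=h_1(\phi)$ for every endomorphism $\phi$ of the first category. The result of Proposition 1 is known. The duals of totally disconnected LCA groups are the *compactly covered* ones, in which every element lies in a compact subgroup: $\mathbb Q_p$ is compactly covered, since $x\in p^{-k}\mathbb Z_p$ for large $k$, and $\mathbb R$ is not, since its only compact subgroup is $\{0\}$. So the known result says that $(h_{top},h_{alg})$ satisfies $BT$ for duality from totally disconnected to compactly covered groups. It is also known that $(h_{alg},h_{top})$ satisfies $BT$ for duality in the reverse direction.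

We ask for all of $\mathbf{LCA}$: is $h_{top}(\phi)=h_{alg}(\widehat\phi)$ for every LCA group $G$ and every continuous endomorphism $\phi$? The answer is yes, and the proof below does not use Proposition 1.

## 2. The real line, and what replaces the identity $\mu(C_n)\nu(T_n)=1$

The proof above rests on small compact open subgroups. In $\mathbb R$ there are none. Let us see what survives there. Let $G=\mathbb R$ with Lebesgue measure, let $\widehat{\mathbb R}=\mathbb R$ through $\chi_\xi(x)=e^{2\pi ix\xi}$ (the dual measure is again Lebesgue measure), and let $\phi(x)=cx$, so that $\widehat\phi$ is also multiplication by $c$. Take $U=[-b,b]$ and $K=[-a,a]$.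

If $|c|>1$, then $C_n=[-b|c|^{-(n-1)},\,b|c|^{-(n-1)}]$ and $T_n=[-s_na,\,s_na]$ with $s_n=1+|c|+\dots+|c|^{n-1}$. Both entropies are $\log|c|$, and
$$\mu(C_n)\,\nu(T_n)=4ab\,\frac{s_n}{|c|^{n-1}}\longrightarrow 4ab\,\frac{|c|}{|c|-1}.$$
If $|c|<1$, then $C_n=U$ and $T_n$ stays bounded, so both entropies are $0$. If $c=1$, then $C_n=U$ and $T_n=[-na,na]$, both entropies are again $0$ (and the sets are the same for $c=-1$), and
$$\mu(C_n)\,\nu(T_n)=4nab=n\,\mu(U)\,\nu(K)\to\infty.\tag{3}$$

So the entropies agree, but the product $\mu(C_n)\nu(T_n)$ is no longer $1$, and it need not even be bounded. Entropy, however, only sees exponential rates. It is enough to trap the product between $e^{-\varepsilon n}$ and $e^{\varepsilon n}$ for every $\varepsilon>0$, provided the choice of sets does not depend on $n$. This is what we shall prove, and the fact that the $n$ maps are the powers of one map will play no role.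

For continuous endomorphisms $\phi_0=\mathrm{id}_G,\phi_1,\dots,\phi_{n-1}$ of $G$, for $U\in\mathcal N(G)$ and $K\in\mathcal N(\widehat G)$, put
$$C=C(\phi_\bullet,U)=\bigcap_{i<n}\phi_i^{-1}(U),\qquad T=T(\widehat\phi_\bullet,K)=\sum_{i<n}\widehat\phi_i(K).$$
Since $\phi_0=\mathrm{id}$, the set $C$ is a closed subset of the compact set $U$. It is a neighborhood of $0$, because each $\phi_i^{-1}(U)$ is. So $C$ is compact and $0<\mu(C)<\infty$. The set $T$ is compact and contains $K$ (as $0\in\widehat\phi_i(K)$ for all $i$), so $0<\nu(T)<\infty$.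

**Theorem 2.** Let $G$ be a locally compact abelian group and $\varepsilon\in(0,1)$.

(A) For every $U\in\mathcal N(G)$ there is $K\in\mathcal N(\widehat G)$ such that for all $n\ge1$ and all $\phi_0=\mathrm{id},\phi_1,\dots,\phi_{n-1}$:
$$\mu(C(\phi_\bullet,U))\,\nu(T(\widehat\phi_\bullet,K))\ \ge\ (1-\varepsilon)^n.$$

(B) For every $K\in\mathcal N(\widehat G)$ there is $U\in\mathcal N(G)$ such that for all $n\ge1$ and all $\phi_0=\mathrm{id},\phi_1,\dots,\phi_{n-1}$:
$$\mu(C(\phi_\bullet,U))\,\nu(T(\widehat\phi_\bullet,K))\ \le\ e^{2\varepsilon n}.$$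

**Theorem 3 (Bridge Theorem).** $h_{top}(\phi)=h_{alg}(\widehat\phi)$ for every continuous endomorphism $\phi$ of every locally compact abelian group.

*Theorem 2 implies Theorem 3.* Apply Theorem 2 to $\phi_i=\phi^i$. Since $\widehat{\phi^i}=\widehat\phi^{\,i}$, we have $C=C_n(\phi,U)$ and $T=T_n(\widehat\phi,K)$. Given $U$ and $\varepsilon$, take $K$ from (A). Then for all $n$
$$\frac{-\log\mu(C_n(\phi,U))}{n}\le\frac{\log\nu(T_n(\widehat\phi,K))}{n}+\log\frac1{1-\varepsilon}.$$
As $K$ does not depend on $n$, taking $\limsup_n$ gives $H_{top}(\phi,U)\le H_{alg}(\widehat\phi,K)+\log\frac1{1-\varepsilon}\le h_{alg}(\widehat\phi)+\log\frac1{1-\varepsilon}$. Let $\varepsilon\to0$, then take the supremum over $U$: $h_{top}(\phi)\le h_{alg}(\widehat\phi)$.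

Given $K$ and $\varepsilon$, take $U$ from (B). Then for all $n$
$$\frac{\log\nu(T_n(\widehat\phi,K))}{n}\le\frac{-\log\mu(C_n(\phi,U))}{n}+2\varepsilon ,$$
so $H_{alg}(\widehat\phi,K)\le h_{top}(\phi)+2\varepsilon$. Let $\varepsilon\to0$ and take the supremum over $K$: $h_{alg}(\widehat\phi)\le h_{top}(\phi)$. The value $\infty$ is allowed throughout. $\square$

Note that (3) shows that the factor $e^{2\varepsilon n}$ in (B) cannot be replaced by a constant independent of $n$: for $\phi=\mathrm{id}$ on $\mathbb R$, $K=[-a,a]$ and *any* $U\in\mathcal N(\mathbb R)$, we have $\mu(C_n)\nu(T_n)=n\,\mu(U)\,\nu(K)\to\infty$.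

## 3. Plancherel for the indicator of $C$, and where it stops

Formula (1) came from Plancherel applied to an indicator function. A natural attempt at (B) is to do the same with $1_C$, with "characters trivial on $U$" weakened to "characters close to $1$ on $U$".

Let $K\in\mathcal N(\widehat G)$ and $\delta>0$. By continuity of evaluation and compactness of $K$ there is $U\in\mathcal N(G)$ with $|\chi(x)-1|\le\delta$ for all $\chi\in K$, $x\in U$. Let $\tau=\sum_{i<n}\widehat\phi_i(\kappa_i)\in T$ with $\kappa_i\in K$, and let $x\in C$. Then $\tau(x)=\prod_{i<n}\kappa_i(\phi_i(x))$ is a product of $n$ numbers of modulus $1$, each within $\delta$ of $1$. Hence $|\tau(x)-1|\le n\delta$. If $n\delta<1$, then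
$$|\widehat{1_C}(\tau)|\ \ge\ \mathrm{Re}\int_C\overline{\tau}\,d\mu\ \ge\ (1-n\delta)\,\mu(C)\qquad(\tau\in T),\tag{4}$$
and Plancherel gives $\mu(C)=\int|\widehat{1_C}|^2d\nu\ge\nu(T)(1-n\delta)^2\mu(C)^2$, that is, $\mu(C)\,\nu(T)\le(1-n\delta)^{-2}$.

This is correct, but only for $n<1/\delta$. The set $U$ must be chosen before $n$ tends to infinity, so the estimate says nothing about the limit. The trouble is not just in the bookkeeping: for large $n$ the character $\tau$ may wind around the circle on $C$, and no positive lower bound in place of (4) can hold. In the example $\phi=\mathrm{id}$ on $\mathbb R$, with $C=[-b,b]$ and $T=[-na,na]$,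
$$\widehat{1_C}(\xi)=\frac{\sin(2\pi b\xi)}{\pi\xi}$$
vanishes at $\xi=1/(2b)$, a point of $T$ as soon as $n\ge1/(2ab)$.

The errors in this attempt *add up*, inside a quantity that must stay below $1$. We can afford errors that *multiply*: a factor $e^{-\varepsilon}$ for each of the $n$ summands. So we look for a function on $G$ that plays the role of $1_C$ and whose Fourier transform loses at most a factor $e^{-\varepsilon}$ when its argument moves by an element of $\widehat\phi_i(K)$. Now $1_C=\prod_i1_U\circ\phi_i$ is a product, and the Fourier transform turns products into convolutions. We therefore replace $1_U$ by a suitable function $f$, and $1_C$ by $F=\prod_if\circ\phi_i$. The transform of $F$ is then a convolution of $n$ probability measures, and it suffices to control each of them separately. The function $f$ is ours to choose, and the two parts of Theorem 2 will want different choices.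

## 4. Products on $G$ as convolutions on $\widehat G$

From here on, "measure on $\widehat G$" means finite positive Radon measure. For such $\lambda$, for $q\in L^1(\widehat G)$ and for $F\in L^1(G)$ put
$$\lambda^\vee(x)=\int\chi(x)\,d\lambda(\chi),\qquad q^\vee(x)=\int\chi(x)q(\chi)\,d\nu(\chi),\qquad \widehat F(\chi)=\int F(x)\overline{\chi(x)}\,d\mu(x).$$
The convolution $\lambda*\lambda'$ is the image of the product measure under addition $\widehat G\times\widehat G\to\widehat G$. For a continuous map $g$, $g_*\lambda$ is the image measure, $g_*\lambda(B)=\lambda(g^{-1}(B))$. Two small checks: $g_*\lambda$ is Radon, because a compact $L\subseteq g^{-1}(B)$ with $\lambda(g^{-1}(B)\setminus L)$ small gives a compact $g(L)\subseteq B$ with $g_*\lambda(B\setminus g(L))$ small, and a finite Borel measure that is inner regular by compact sets is Radon. And if $0\le q\in L^1(\widehat G)$, then $q\nu$ is Radon: for a Borel set $B$, most of the $q\nu$-mass of $B$ lies in some $B\cap\{1/k<q<k\}$, a set of finite $\nu$-measure that compact sets approximate from inside with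 respect to $\nu$, hence with respect to $q\nu$ since $q<k$ there.

We use four standard facts; see W. Rudin, *Fourier Analysis on Groups*, Ch. 1, or G. Folland, *A Course in Abstract Harmonic Analysis*, Ch. 4.

(i) $(\lambda*\lambda')^\vee=\lambda^\vee\lambda'^\vee$. Also, for a continuous endomorphism $\psi$ of $G$,
$$(\widehat\psi_*\lambda)^\vee(x)=\int(\widehat\psi\chi)(x)\,d\lambda(\chi)=\int\chi(\psi x)\,d\lambda(\chi)=\lambda^\vee(\psi x).$$

(ii) Plancherel: for $p\in L^1(\widehat G)\cap L^2(\widehat G)$ we have $p^\vee\in L^2(G)$ and $\|p^\vee\|_2=\|p\|_2$. The same holds with $G$ and $\widehat G$ interchanged.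

(iii) Inversion for functions: if $f\in L^1(G)$ is continuous and $\widehat f\in L^1(\widehat G)$, then $f=(\widehat f)^\vee$.

(iv) Inversion for measures: if $\lambda^\vee\in L^1(G)$, then $\lambda=h\,\nu$ with $h\in L^1(\widehat G)$ and $h(\chi)=\int\lambda^\vee(x)\overline{\chi(x)}\,d\mu(x)$.

We also use that $\nu$ has full support: nonempty open sets have positive measure. One consequence, used twice below, is the following. If $g$ is a continuous function on $\widehat G$ with $\int_Bg\,d\nu\ge0$ for all relatively compact Borel sets $B$, then $g\ge0$ everywhere. Indeed, otherwise there is a nonempty relatively compact open set $V$ and an $\eta>0$ with either $\mathrm{Re}\,g<-\eta$ on $V$, or $\mathrm{Im}\,g>\eta$ on $V$, or $\mathrm{Im}\,g<-\eta$ on $V$. Each case contradicts $\int_Vg\,d\nu\in[0,\infty)$.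

**Lemma 4.** Let $q\ge0$ on $\widehat G$ with $\int q\,d\nu=1$, and suppose $f:=q^\vee$ satisfies $0\le f\le1$ and $f\in L^1(G)$. Let $\phi_0=\mathrm{id},\phi_1,\dots,\phi_{n-1}$ be continuous endomorphisms of $G$. Put
$$m=q\nu,\qquad m_i=(\widehat\phi_i)_*m,\qquad M=m_0*\dots*m_{n-1},\qquad F=\prod_{i<n}f\circ\phi_i .$$
Then $M$ is a probability measure with a continuous density $h\ge0$ with respect to $\nu$, and for all $\chi\in\widehat G$
$$h(\chi)\le h(0)=\int_GF\,d\mu .$$

*Proof.* Each $m_i$ is a probability measure, so $M$ is one. By (i), $m_i^\vee=m^\vee\circ\phi_i=f\circ\phi_i$, and so $M^\vee=F$. The function $f$ is continuous, being $q^\vee$ with $q\in L^1(\widehat G)$, hence $F$ is continuous.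

The hypothesis $\phi_0=\mathrm{id}$ enters here: one factor of $F$ is $f$ itself and the others lie in $[0,1]$, so $0\le F\le f$ and $F\in L^1(G)$. By (iv), $M=h\nu$ with $h=\widehat F$, which is continuous. Since $M\ge0$, we have $\int_Bh\,d\nu\ge0$ for all relatively compact Borel $B$, so $h\ge0$ everywhere. Finally, as $F\ge0$,
$$h(\chi)=\Big|\int F\,\overline\chi\,d\mu\Big|\le\int F\,d\mu=h(0).\qquad\square$$

The lemma links the two sides: $h(0)=\int F\,d\mu$ will be compared with $\mu(C)$, and $M(T)=\int_Th\,d\nu$ with $\nu(T)$.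

## 5. Part (A): $f$ supported in $U$

For the lower bound on $\mu(C)\nu(T)$ we want $\int F\,d\mu\le\mu(C)$, so $f$ should vanish outside $U$. Then $T$ should carry a fair share of the mass of $M$.

Let $U\in\mathcal N(G)$ and $\varepsilon\in(0,1)$.

**Step 1: a function $f$ that lives in $U$ and satisfies Lemma 4.** Choose $W\in\mathcal N(G)$ with $W-W\subseteq U$ and put
$$f(x)=\frac{\mu(W\cap(W+x))}{\mu(W)}=\frac{(1_W*1_{-W})(x)}{\mu(W)},\qquad q=\widehat f .$$
The two expressions agree, since $1_W(y)1_{-W}(x-y)=1$ means $y\in W$ and $y-x\in W$. Clearly $0\le f\le1$ and $f(0)=1$. If $f(x)\ne0$ then $W\cap(W+x)\ne\emptyset$, so $x\in W-W\subseteq U$. The function $f$ is continuous because $|f(x)-f(x')|\le\|1_{W+x}-1_{W+x'}\|_1/\mu(W)$ and translation is continuous in $L^1(G)$. Being bounded with compact support, $f$ is in $L^1(G)$.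

Since $\widehat{1_{-W}}(\chi)=\int_W\chi\,d\mu=\overline{\widehat{1_W}(\chi)}$, we have $q=|\widehat{1_W}|^2/\mu(W)\ge0$. By Plancherel (ii), $\widehat{1_W}\in L^2(\widehat G)$, so $q\in L^1(\widehat G)$. By (iii), $f=q^\vee$, and in particular $\int q\,d\nu=f(0)=1$. So Lemma 4 applies to $q$.

**Step 2: the choice of $K$.** The measure $m=q\nu$ is a Radon probability measure on $\widehat G$. So there is a compact set $K$ with $m(K)\ge1-\varepsilon$. Enlarge it, if necessary, by adding a compact neighborhood of $0$, so that $K\in\mathcal N(\widehat G)$. This $K$ depends only on $U$ and $\varepsilon$, not on $n$ or the $\phi_i$.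

**Step 3: $T$ carries mass at least $(1-\varepsilon)^n$.** Let $\phi_0=\mathrm{id},\dots,\phi_{n-1}$ be given and let $m_i,M,F,h$ be as in Lemma 4. As $\widehat\phi_i^{-1}(\widehat\phi_i(K))\supseteq K$,
$$m_i(\widehat\phi_i(K))=m\big(\widehat\phi_i^{-1}(\widehat\phi_i(K))\big)\ge m(K)\ge1-\varepsilon .$$
The measure $M$ is the image of $m_0\times\dots\times m_{n-1}$ under summation, and summation maps $\prod_{i<n}\widehat\phi_i(K)$ into $T$. Hence
$$M(T)\ge\prod_{i<n}m_i(\widehat\phi_i(K))\ge(1-\varepsilon)^n .$$

**Step 4: $T$ carries mass at most $\mu(C)\nu(T)$.** If $F(x)\ne0$, then $f(\phi_i(x))\ne0$ for all $i$, so $\phi_i(x)\in U$ for all $i$, that is, $x\in C$. With $f\le1$ this gives $0\le F\le1_C$. By Lemma 4, $h\le\int F\,d\mu\le\mu(C)$ everywhere, so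
$$M(T)=\int_Th\,d\nu\le\mu(C)\,\nu(T).$$

Steps 3 and 4 together give $\mu(C)\,\nu(T)\ge(1-\varepsilon)^n$, which is (A). $\square$

## 6. Part (B): a density that loses only a factor $e^{-\varepsilon}$ under $K$

For the upper bound we want $h$ to stay comparable to $h(0)$ on all of $T$, up to $e^{-\varepsilon n}$. As planned in Section 3, we ask for a density $q$ with
$$q(\chi+\kappa)\ge e^{-\varepsilon}q(\chi)\qquad(\chi\in\widehat G,\ \kappa\in K).\tag{5}$$
The $q$ of Section 5 may fail this badly. On $\mathbb R$ with $W=[-b/2,b/2]$ it is $q(\xi)=\frac1b\big(\frac{\sin\pi b\xi}{\pi\xi}\big)^2$, which vanishes at $1/b$. Putting $\chi=1/b-\kappa$ in (5) would force $q=0$ on the whole set $1/b-K$, which contains an interval. Condition (5) says that $q$ decays at most exponentially with respect to $K$-steps. So we take an exponential of the *number of $K$-steps*.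

**Example.** Let $G=\mathbb R/2\pi\mathbb Z$, so $\widehat G=\mathbb Z$ with $k\leftrightarrow e^{ikx}$, and $K=\{-1,0,1\}$. The number of $K$-steps from $0$ to $k$ is $|k|$. With $r=e^{-\varepsilon}$, the function $p(k)=\frac{1-r}{1+r}\,r^{|k|}$ is a probability density on $\mathbb Z$ (for counting measure) with $p(k+\kappa)\ge e^{-\varepsilon}p(k)$ for $\kappa\in K$. Its transform $p^\vee(x)=\frac{1-r}{1+r}\sum_kr^{|k|}e^{ikx}=\frac{(1-r)^2}{1-2r\cos x+r^2}$ is a multiple of the Poisson kernel, with $p^\vee(0)=1$.

In a general group two questions come up: is the exponential integrable, and is its transform nonnegative and integrable, as Lemma 4 demands? The first is settled by a growth estimate, the second by replacing $p$ with $p*p$.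

Now let $K\in\mathcal N(\widehat G)$ and $\varepsilon\in(0,1)$. Replacing $K$ by $K\cup(-K)$ only enlarges $T$. A set $U$ that works for the larger $K$ works for the original one, so assume $K=-K$. Let $jK=K+\dots+K$ with $j$ summands, and $0K=\{0\}$. Since $0\in K$, the sets $jK$ increase with $j$.

**Step 1: the step-counting function.** Put $\ell(\chi)=\min\{j\ge0:\chi\in jK\}$, and $\ell(\chi)=\infty$ if there is no such $j$. For every $j$ the set $\{\ell\le j\}=jK$ is compact, so $\ell$ is Borel. From $K=-K$ we get $\ell(-\chi)=\ell(\chi)$. If $\chi\in jK$ and $\kappa\in K$ then $\chi+\kappa\in(j+1)K$, so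
$$\ell(\chi+\kappa)\le\ell(\chi)+1\qquad(\kappa\in K).$$

**Step 2: $jK$ grows polynomially, so $e^{-\varepsilon\ell}$ is integrable.** The set $K+K$ is compact and $K$ is a neighborhood of $0$, so finitely many translates of $K$ cover $K+K$: there is a finite set $E$, with $r$ elements say, such that $K+K\subseteq E+K$. We claim that $jK\subseteq(j-1)E+K$ for $j\ge1$, where $(j-1)E$ is the set of sums of $j-1$ elements of $E$ and $0E=\{0\}$. For $j=1$ this is trivial. If it holds for $j$, then
$$(j+1)K=jK+K\subseteq(j-1)E+K+K\subseteq(j-1)E+E+K=jE+K .$$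
As the group is abelian, an element of $(j-1)E$ is determined by how often each of the $r$ elements of $E$ occurs in the sum, which is a vector of $r$ multiplicities in $\{0,\dots,j-1\}$. So $(j-1)E$ has at most $j^r$ elements, and $\nu(jK)\le j^r\nu(K)$. Since $\{\ell=0\}=\{0\}$ and $\{\ell=j\}\subseteq jK$, and $\ell\le1$ on $K$,
$$0<e^{-\varepsilon}\nu(K)\le\int e^{-\varepsilon\ell}\,d\nu\le\nu(\{0\})+\sum_{j\ge1}e^{-\varepsilon j}\,j^r\,\nu(K)<\infty .$$
(Here $e^{-\varepsilon\ell}=0$ where $\ell=\infty$.)

**Step 3: the densities $p$ and $q=p*p$.** By Step 2 there is a constant $c>0$ such that $p:=c\,e^{-\varepsilon\ell}$ is a probability density. It is bounded, hence in $L^1(\widehat G)\cap L^2(\widehat G)$; it is symmetric; and by Step 1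
$$p(\chi+\kappa)\ge e^{-\varepsilon}p(\chi)\qquad(\chi\in\widehat G,\ \kappa\in K),$$
which is trivial where $\ell(\chi)=\infty$. Put $q(\chi)=(p*p)(\chi)=\int p(\chi-\psi)\,p(\psi)\,d\nu(\psi)$. Since $p$ vanishes outside the $\sigma$-compact open subgroup $\bigcup_jjK$, the theorems of Fubini and Tonelli apply: $q$ is Borel, $q\ge0$, $\int q\,d\nu=1$ and $q^\vee=(p^\vee)^2$. Moreover
$$q(\chi+\kappa)=\int p(\chi-\psi+\kappa)\,p(\psi)\,d\nu(\psi)\ge e^{-\varepsilon}\int p(\chi-\psi)\,p(\psi)\,d\nu(\psi)=e^{-\varepsilon}q(\chi),$$
so (5) holds for $q$.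

**Step 4: Lemma 4 applies, and the choice of $U$.** Let $f=q^\vee=(p^\vee)^2$. As $p$ is symmetric, $\overline{p^\vee(x)}=\int\overline{\chi(x)}p(\chi)\,d\nu=\int\chi(x)p(-\chi)\,d\nu=p^\vee(x)$, so $p^\vee$ is real. Also $|p^\vee|\le\int p\,d\nu=1$ and $p^\vee(0)=1$. Hence $0\le f\le1$, $f(0)=1$, and $f$ is continuous. By Plancherel (ii), $p^\vee\in L^2(G)$, so $f\in L^1(G)$. All hypotheses of Lemma 4 hold. The square gave both positivity and integrability. For $p$ itself integrability can fail: for $\widehat G=\mathbb R$ and $K=[-a,a]$ we have $\ell(\xi)=\lceil|\xi|/a\rceil$, so $p$ has jumps and is not almost everywhere equal to a continuous function, whereas (iv) would make it so if $p^\vee$ were integrable.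

Since $f$ is continuous and $f(0)=1>e^{-\varepsilon}$, there is $U\in\mathcal N(G)$ with $f\ge e^{-\varepsilon}$ on $U$. This $U$ depends only on $K$ and $\varepsilon$.

**Step 5: $h$ loses at most a factor $e^{-\varepsilon n}$ under $T$.** Let $\phi_0=\mathrm{id},\dots,\phi_{n-1}$ be given and let $m,m_i,M,F,h$ be as in Lemma 4. Let $\tau=\sum_{i<n}\widehat\phi_i(\kappa_i)\in T$ with $\kappa_i\in K$. For a Borel set $B$,
$$(m*\delta_{-\kappa_i})(B)=m(B+\kappa_i)=\int_Bq(\chi+\kappa_i)\,d\nu(\chi)\ge e^{-\varepsilon}m(B)$$
by (5). So $m*\delta_{-\kappa_i}\ge e^{-\varepsilon}m$ as measures. Images preserve inequalities of measures, and $\widehat\phi_i$ is a homomorphism, so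
$$m_i*\delta_{-\widehat\phi_i(\kappa_i)}=(\widehat\phi_i)_*(m*\delta_{-\kappa_i})\ge e^{-\varepsilon}m_i\qquad(i<n).$$
Such inequalities may be convolved: if $\alpha\ge\beta\ge0$ and $\alpha'\ge\beta'\ge0$, then $\alpha*\alpha'-\beta*\beta'=(\alpha-\beta)*\alpha'+\beta*(\alpha'-\beta')\ge0$. Convolving all $n$ of them, and using that convolution is commutative and associative with $\delta_{-\widehat\phi_0(\kappa_0)}*\dots*\delta_{-\widehat\phi_{n-1}(\kappa_{n-1})}=\delta_{-\tau}$, we get
$$M*\delta_{-\tau}\ge e^{-\varepsilon n}M .$$
In terms of densities, $\int_B\big(h(\chi+\tau)-e^{-\varepsilon n}h(\chi)\big)\,d\nu(\chi)\ge0$ for all Borel $B$. The integrand is continuous, so it is nonnegative everywhere by the full support of $\nu$. At $\chi=0$ this reads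
$$h(\tau)\ge e^{-\varepsilon n}h(0)\qquad\text{for all }\tau\in T.\tag{6}$$
This is what we wanted in place of (4): the error is multiplicative and no bound on $n$ is needed.

**Step 6: comparison with $\mu(C)$ and $\nu(T)$.** By (6),
$$1=M(\widehat G)\ge\int_Th\,d\nu\ge e^{-\varepsilon n}h(0)\,\nu(T).$$
For $x\in C$ all $\phi_i(x)$ lie in $U$, so each of the $n$ factors $f(\phi_i(x))$ is at least $e^{-\varepsilon}$. With Lemma 4,
$$h(0)=\int F\,d\mu\ge\int_CF\,d\mu\ge e^{-\varepsilon n}\mu(C).$$
Together, $1\ge e^{-2\varepsilon n}\mu(C)\,\nu(T)$, which is (B). $\square$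

This completes the proof of Theorem 2, and with it of Theorem 3.

## 7. The reverse direction, monoid actions and averaging nets

**Corollary 5.** $h_{alg}(\psi)=h_{top}(\widehat\psi)$ for every continuous endomorphism $\psi$ of an LCA group.

*Proof.* Apply Theorem 3 to $\phi=\widehat\psi$, an endomorphism of $\widehat G$: $h_{top}(\widehat\psi)=h_{alg}(\widehat{\widehat\psi})$. The Pontryagin isomorphism $\omega:G\to\widehat{\widehat G}$ satisfies $\widehat{\widehat\psi}\circ\omega=\omega\circ\psi$. It carries compact neighborhoods of $0$ to such neighborhoods, the sets $T_n(\psi,U)$ to the sets $T_n(\widehat{\widehat\psi},\omega(U))$, and Haar measure to Haar measure. So $h_{alg}(\widehat{\widehat\psi})=h_{alg}(\psi)$. $\square$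

Thus both $(h_{top},h_{alg})$ and $(h_{alg},h_{top})$ satisfy $BT$ for the duality functor on all of $\mathbf{LCA}$.

Theorem 2 never asked the $\phi_i$ to be powers of one map, which gives more. Let a monoid $S$ act on $G$ by continuous endomorphisms $\phi_s$, with $\phi_1=\mathrm{id}$ and $\phi_{st}=\phi_s\phi_t$. Since $\widehat{\phi_{st}}=\widehat\phi_t\,\widehat\phi_s$, the group $\widehat G$ carries the dual right action $s\mapsto\widehat\phi_s$. For example, two commuting endomorphisms $\alpha,\beta$ of $G$ give an action of $S=\mathbb N^2$ by $\phi_{(i,j)}=\alpha^i\beta^j$ (here the neutral element is $(0,0)$), and one can average over the boxes $F_n=\{0,\dots,n-1\}^2$, with $|F_n|=n^2$.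

**Theorem 6 (monoid actions and arbitrary averaging nets).** Let $S$ be a monoid acting on the LCA group $G$ as above, and let $\mathfrak F=(F_\alpha)$ be any net of finite subsets of $S$ containing $1$. Put
$$h_{top}^{\mathfrak F}=\sup_{U}\limsup_\alpha\frac{-\log\mu\big(\bigcap_{s\in F_\alpha}\phi_s^{-1}(U)\big)}{|F_\alpha|},\qquad h_{alg}^{\mathfrak F}=\sup_{K}\limsup_\alpha\frac{\log\nu\big(\sum_{s\in F_\alpha}\widehat\phi_s(K)\big)}{|F_\alpha|},$$
where $\mu$ and $\nu$ are dual Haar measures, $U$ runs over $\mathcal N(G)$ and $K$ over $\mathcal N(\widehat G)$. Then $h_{top}^{\mathfrak F}=h_{alg}^{\mathfrak F}$. The same holds with $\liminf$ in place of $\limsup$ in both definitions.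

If $|F_\alpha|\to\infty$, the values do not depend on the normalization, because a constant divided by $|F_\alpha|$ tends to $0$. Otherwise the normalization by dual measures matters.

*Proof.* Apply Theorem 2 to the family $(\phi_s)_{s\in F_\alpha}$ with $n=|F_\alpha|$, enumerated so that $s=1$ comes first. Repetitions among the maps are allowed. Write $C_\alpha=\bigcap_{s\in F_\alpha}\phi_s^{-1}(U)$ and $T_\alpha=\sum_{s\in F_\alpha}\widehat\phi_s(K)$. The set $K$ in (A) and the set $U$ in (B) do not depend on the family, hence not on $\alpha$. So given $U$ and $\varepsilon$ there is $K$ such that for all $\alpha$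
$$\frac{-\log\mu(C_\alpha)}{|F_\alpha|}\le\frac{\log\nu(T_\alpha)}{|F_\alpha|}+\log\frac1{1-\varepsilon},$$
and given $K$ and $\varepsilon$ there is $U$ such that for all $\alpha$
$$\frac{\log\nu(T_\alpha)}{|F_\alpha|}\le\frac{-\log\mu(C_\alpha)}{|F_\alpha|}+2\varepsilon .$$
Take $\limsup_\alpha$ (or $\liminf_\alpha$) in both. The first gives $h_{top}^{\mathfrak F}\le h_{alg}^{\mathfrak F}+\log\frac1{1-\varepsilon}$ after taking suprema, the second $h_{alg}^{\mathfrak F}\le h_{top}^{\mathfrak F}+2\varepsilon$. Let $\varepsilon\to0$. $\square$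

For $S=\mathbb N$ and $F_n=\{0,\dots,n-1\}$ this contains Theorem 3, together with its version for $\liminf$. The same argument applied to the initial segments of an arbitrary sequence $\phi_0=\mathrm{id},\phi_1,\phi_2,\dots$ of continuous endomorphisms, with no relation between them, gives a non-autonomous Bridge Theorem:
$$\sup_U\limsup_{n\to\infty}\frac{-\log\mu\big(\bigcap_{i<n}\phi_i^{-1}(U)\big)}{n}=\sup_K\limsup_{n\to\infty}\frac{\log\nu\big(\sum_{i<n}\widehat\phi_i(K)\big)}{n}.$$
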